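
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Self-extensions and complexity over the exterior algebra}

\begin{abstract}
Let $R$ be the exterior algebra over a field $K$ in $n\ge 2$ variables of degree one. We show that every non-projective finitely generated graded $R$-module $M$ of non-maximal complexity has a nonzero graded self-extension. More precisely, a nonzero module of complexity $c$ satisfies $\dim_K\operatorname{Ext}^1_R(M,M)\ge c(n-c)$, and this bound is attained for every $c$. The proof reduces to algebraically closed $K$ and lets $GL_n$ act on $R$. If $M$ has few self-extensions, then a large subgroup of $GL_n$ preserves its isomorphism class. This subgroup also preserves the rank variety of $M$, a cone of dimension $c$, and a proper nonzero cone cannot have too large a stabilizer.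
\end{abstract}

\section{The question and the results}

Let $K$ be a field and let $R=\Lambda(x_1,\dots,x_n)$ be the exterior algebra over $K$, with $n\ge 2$ and each $x_i$ of degree one. Thus $x_i^2=0$ and $x_ix_j=-x_jx_i$. All modules are finitely generated graded left $R$-modules, hence finite-dimensional over $K$, and all homomorphisms preserve degrees, unless stated otherwise. In particular $\operatorname{Ext}^1_R(M,M)$ is the group of \emph{graded} extensions $0\to M\to X\to M\to 0$. If it is nonzero, we say that $M$ has a self-extension.

The \emph{complexity} $\operatorname{cx}M$ measures the growth of a minimal graded projective resolution $\cdots\to P_1\to P_0\to M\to 0$. It is the least integer $c\ge 0$ for which some constant $a$ satisfies $\dim_K P_i\le a\,i^{c-1}$ for all $i\ge1$. One has $0\le \operatorname{cx}M\le n$. Projective modules have complexity $0$, and the simple module $K$ has the maximal complexity $n$.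

The question answered here comes from Kerner and Zacharia \cite{KZ}: \emph{does every indecomposable non-projective module of non-maximal complexity have a self-extension?} The conditions on projectivity and on complexity are both needed. Since $R$ is self-injective, projective modules have no self-extensions. The simple module $K$ has maximal complexity, and it has none either: each $x_i$ raises degrees, so a graded extension of $K$ by itself, being concentrated in one degree, splits.

To see which answer to expect, take a subspace $W\subset K^n$ of dimension $c$ and put $M_W=R/(x_w: w\in W)$, where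
\[
x_v=\sum_i v_ix_i\qquad\text{for } v\in K^n .
\]
This module has complexity $c$ (Section~\ref{sec:equality}). It can be deformed by moving $W$, and $W$ moves in the Grassmannian of $c$-dimensional subspaces, which has dimension $c(n-c)$. The group $\operatorname{Ext}^1_R(M_W,M_W)$ is the space of first-order deformations of $M_W$, so one guesses that its dimension is at least $c(n-c)$. This number is positive exactly when $0<c<n$. A general $M$ of complexity $c$ also has an attached cone of dimension $c$ in place of $W$, its rank variety. When $K$ is algebraically closed and $M\ne0$, it is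
\[
V(M)=\{v\in K^n:\ 2\operatorname{rank}(x_v|_M)<\dim_K M\}.
\]
The same guess is correct for every nonzero $M$.

To state the results, let $\overline K$ be an algebraic closure of $K$, and for a field extension $L/K$ write $M_L=L\otimes_K M$, a module over $R_L=L\otimes_KR$. The group $GL_n(K)$ acts on $R$ by graded automorphisms with $x_v\mapsto x_{gv}$. For $g\in GL_n(K)$ the \emph{twist} $M^g$ is the graded vector space $M$ on which $x_v$ acts as $x_{gv}$ acts on $M$. Then $(M^g)^h=M^{gh}$.

\begin{theorem}\label{thm:A}
If $M$ is non-projective and $\operatorname{cx}M<n$, then $\operatorname{Ext}^1_R(M,M)\neq 0$.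
\end{theorem}

So the answer is yes, and indecomposability is not needed. Quantitatively, we have the following.

\begin{theorem}\label{thm:B}
Let $M\ne 0$ and $c=\operatorname{cx}M$. Then
\[
\dim_K\operatorname{Ext}^1_R(M,M)\ \ge\ c(n-c).
\]
\begin{enumerate}
\item[(1)] For every $0\le c\le n$, equality holds for $M=R/(x_1,\dots,x_c)$. In particular, if $M$ is non-projective with $\operatorname{cx}M<n$, then $\dim_K\operatorname{Ext}^1_R(M,M)\ge n-1$, and this bound is sharp.
\item[(2)] If $1\le c\le n-1$ and equality holds, then $V(M_{\overline K})$ is a linear subspace of dimension $c$.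
\item[(3)] If $\operatorname{Ext}^1_R(M,M)=0$ and $M$ is non-projective, then $\operatorname{cx}M=n$. Moreover, $M_{\overline K}$ is isomorphic to all its twists by elements of $GL_n(\overline K)$, and for each $j$ the rank of $x_v\colon (M_{\overline K})_j\to (M_{\overline K})_{j+1}$ is the same for all $0\ne v\in\overline K^n$.
\item[(4)] For $n=2$, an indecomposable non-projective $M$ has $\operatorname{Ext}^1_R(M,M)\ne 0$ if and only if $\operatorname{cx}M<2$. For every $n\ge 3$ the converse of Theorem~\ref{thm:A} fails: some indecomposable $M$ with $\operatorname{cx}M=n$ has $\operatorname{Ext}^1_R(M,M)\ne0$.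
\end{enumerate}
\end{theorem}

The proof has three parts. Section~\ref{sec:rank} shows that $\operatorname{cx}M=\dim V(M)$, which turns the growth of a resolution into geometry. Section~\ref{sec:orbit} bounds $\dim\operatorname{Ext}^1_R(M,M)$ from below by the number of directions in which twisting moves $M$, and deduces Theorem~\ref{thm:A}. Section~\ref{sec:cones} bounds from below the number of directions in which $GL_n$ moves a cone. This proves the inequality of Theorem~\ref{thm:B}, and the last two sections prove items (1)--(4).

\section{The smallest case}\label{sec:small}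

In this section $K$ is algebraically closed. Let $n=2$ and $M=R/(x_1)$, with basis $m_0=1$ in degree $0$ and $m_1=x_2$ in degree $1$. Then $x_1m_0=0$ and $x_2m_0=m_1$. For $t\in K$ let $g_t$ fix $e_2$ and send $e_1$ to $e_1+te_2$. On the twist $M_t=M^{g_t}$ we have
\[
x_1m_0=t\,m_1,\qquad x_2m_0=m_1,\qquad\text{so}\qquad x_vm_0=(tv_1+v_2)\,m_1 .
\]
Here $x_v$ has the generic rank $1$ except on the line $V(M_t)=K\cdot(1,-t)$, where it vanishes. These lines are distinct, so the $M_t$ are pairwise non-isomorphic: \emph{$M$ moves because its rank variety moves.}

Differentiating the action at $t=0$ produces a self-extension. Let $X$ have basis $m_0,m_1,m_0',m_1'$ and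
\[
x_1m_0=0,\quad x_2m_0=m_1,\qquad x_1m_0'=m_1,\quad x_2m_0'=m_1',
\]
all other products being $0$. The span of $m_0,m_1$ is a submodule isomorphic to $M$ with quotient isomorphic to $M$. The extension does not split, since $x_1$ kills $M\oplus M$ but not $X$.

Here is the same argument as a dimension count. The twist $M^g\cong R/(x_{g^{-1}e_1})$ is isomorphic to $M$ exactly when $g$ fixes the line $Ke_1$. Such $g$ form a group $H$ of dimension $3$ in the $4$-dimensional group $GL_2$, and $4-3=1$ is the bound $c(n-c)$ for $c=1$, $n=2$. For a general $M$ no explicit formula for the twists is available, but the count survives.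

\section{Standard facts and base change}\label{sec:prelim}

\textbf{Duality and injectivity.} Put $N(-j)_i=N_{i-j}$. For a module $M$ let $DM=\operatorname{Hom}_K(M,K)$, graded by $(DM)_j=\operatorname{Hom}_K(M_{-j},K)$, with action $(x_jf)(m)=f(x_jm)$. This satisfies the relations of $R$, since the relations are unchanged when products are reversed. The functor $D$ is an exact duality with $DK=K$. For $a\in R$ let $\tau(a)$ be the coefficient of $x_1\cdots x_n$ in $a$, and let $a\mapsto\bar a$ be the anti-automorphism of $R$ that fixes every $x_j$. The pairing $(a,b)\mapsto\tau(ab)$ is nondegenerate, and $\tau(\overline{x_ja}\,b)=\tau(\bar a\,x_jb)$. So $a\mapsto\bigl(b\mapsto\tau(\bar a b)\bigr)$ is an isomorphism of left modules from $R$ to $DR$, up to a shift. Hence $R$ is injective, both as a graded and as an ungraded module. It follows that every module embeds in a finitely generated free module (dualize a free cover of $DM$), and that a module of finite projective dimension is projective. Nondegeneracy also shows that every nonzero graded left ideal of $R$ contains the one-dimensional space $R_n$.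

\textbf{Complexity zero.} If $\operatorname{cx}M=0$, then $\dim P_i\le a/i<1$ for large $i$, so $M$ has finite projective dimension. Thus \emph{$\operatorname{cx}M=0$ if and only if $M$ is projective}.

\textbf{Base change.} Let $L/K$ be a field extension. Graded projective modules are finite sums of shifts of $R$, and a resolution is minimal when its differentials have entries in $R_{\ge1}$. So $L\otimes_K-$ carries the minimal resolution of $M$ to that of $M_L$, and complexity and projectivity do not change. Degree-preserving homomorphisms out of finitely generated free modules commute with base change, and $L\otimes_K-$ is exact, so $\operatorname{Ext}^1_{R_L}(M_L,M_L)\cong L\otimes_K\operatorname{Ext}^1_R(M,M)$. Hence in Sections~\ref{sec:rank}--\ref{sec:cones} we may and do assume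
\[
K=\overline K .
\]

\textbf{Algebraic groups.} We use the following for linear algebraic groups over $K=\overline K$, in any characteristic. A homomorphism $\Gamma\to\Gamma'$ has closed image of dimension $\dim\Gamma-\dim\ker$. An orbit of an algebraic action of $\Gamma$ is locally closed and smooth, of dimension $\dim\Gamma-\dim\operatorname{Stab}$. Finally $\dim\operatorname{Lie}(\Gamma)=\dim\Gamma$, and the identity component $\Gamma^\circ$ has finite index.

\section{The rank variety computes the complexity}\label{sec:rank}

Let $M\ne0$. In any characteristic,
\[
x_v^2=\sum_i v_i^2x_i^2+\sum_{i<j}v_iv_j(x_ix_j+x_jx_i)=0,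
\]
so $\operatorname{im}(x_v|_M)\subset\ker(x_v|_M)$ and $2\operatorname{rank}(x_v|_M)\le\dim M$. The set $V(M)$ consists of the $v$ for which this inequality is strict, that is, for which $\operatorname{im}\ne\ker$. If $\dim M$ is odd, then $V(M)=K^n$. If $\dim M=2r$, then $V(M)$ is defined by the $r\times r$ minors of a matrix of $x_v$, whose entries are linear forms in $v$. So $V(M)$ is closed. It is stable under scalars, contains $0$ (as $M\neq0$), and satisfies
\begin{equation}\label{eq:twistV}
V(M^g)=g^{-1}V(M).
\end{equation}

\begin{lemma}\label{lem:rank}
For $M\ne 0$ one has $\operatorname{cx}M=\dim V(M)$.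
\end{lemma}

This is known; see Aramova, Avramov and Herzog \cite{AAH}. We give a proof. The idea is to let all the operators $x_v$ act at once, as a single differential over a polynomial ring. The Hilbert function of its cohomology gives the growth of a resolution, and the support of its cohomology is the rank variety.

\begin{proof}
Let $S=K[y_1,\dots,y_n]$. For a finite-dimensional $R$-module $N$ put $d=\sum_jy_j\otimes x_j$ on $S\otimes_KN$. As for $x_v^2=0$ above, $d^2=0$. Since $d$ is $S$-linear and raises the $S$-degree by one, we get a cochain complex with terms $S_i\otimes N$, $i\ge 0$. Its total cohomology $H(N)=\bigoplus_iH_i(N)$ is a finitely generated graded $S$-module. In (a) and (b), $\operatorname{Hom}$ and $\operatorname{Ext}^i$ are \emph{ungraded}.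

\emph{(a) $\dim H_i(N)=\dim\operatorname{Ext}^i_R(K,N)$.} In degree zero,
\[
H_0(N)=\{m\in N:\ x_jm=0\text{ for all }j\}=\operatorname{Hom}_R(K,N),
\]
naturally in $N$. For $N=R$ the operator $d$ is multiplication by $\sum_j y_jx_j$ on the exterior algebra of $S^n$. This is the Koszul cochain complex of the regular sequence $y_1,\dots,y_n$. Its only cohomology is $S/(y_1,\dots,y_n)=K$, in $S$-degree $0$. Hence $H_i(F)=0$ for $i>0$ and $F$ free, and also $\operatorname{Ext}^i_R(K,F)=0$ since $F$ is injective. Embed $N$ in a free module: $0\to N\to F\to N'\to0$. The long exact sequences of $H_*$ and of $\operatorname{Ext}^*_R(K,-)$ identify both $H_1(N)$ and $\operatorname{Ext}^1_R(K,N)$ with the cokernel of $\operatorname{Hom}_R(K,F)\to\operatorname{Hom}_R(K,N')$. For $i\ge2$ they give $H_i(N)\cong H_{i-1}(N')$ and $\operatorname{Ext}^i_R(K,N)\cong\operatorname{Ext}^{i-1}_R(K,N')$. Induction on $i$ gives the claim.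

\emph{(b) $\operatorname{cx}M=\dim H(DM)$.} By minimality the complex $\operatorname{Hom}_R(P_\bullet,K)$ has zero differential, so $P_i$ has rank $\dim\operatorname{Ext}^i_R(M,K)$. By duality and (a), $\dim\operatorname{Ext}^i_R(M,K)=\dim\operatorname{Ext}^i_R(K,DM)=\dim H_i(DM)$. Thus $\dim P_i=2^n\dim H_i(DM)$. Let $\delta$ be the Krull dimension of $H(DM)$, which is nonzero because $H_0(DM)$ is the socle of $DM\ne 0$. By Hilbert's theorem $\dim H_i(DM)$ is, for large $i$, a polynomial in $i$ of degree $\delta-1$, or zero if $\delta=0$. In both cases the definition gives $\operatorname{cx}M=\delta$.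

\emph{(c) For $N\neq0$, the closed points of $\operatorname{Supp}H(N)$ are the points of $V(N)$.} Let $v\in K^n$, let $A=S_{\mathfrak m_v}$ be the local ring at $v$, with residue field $k=K$, and let $F=A\otimes_KN$ with the induced $d$. Modulo $\mathfrak m_v$, the map $d$ becomes $d(v)=x_v|_N$.

Suppose $v\notin V(N)$, so $d(v)$ has rank $r=\frac12\dim N$ and $\operatorname{im}d(v)=\ker d(v)$. Choose $e_1,\dots,e_r\in F$, with images $\bar e_i$ in $F\otimes k$, such that the $d(v)\bar e_i$ form a basis of $\operatorname{im}d(v)$. The $2r$ vectors $\bar e_i,\,d(v)\bar e_i$ are linearly independent: applying $d(v)$ to a relation shows that the coefficients of the $\bar e_i$ vanish, and then those of the $d(v)\bar e_i$ vanish too. By Nakayama's lemma, $\{e_i,de_i\}$ generates $F$, which is free of rank $2r$, so it is a basis. Hence $\ker d=\operatorname{im}d=\sum_iA\,de_i$ and $H(N)_{\mathfrak m_v}=0$.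

Conversely, suppose $H(N)_{\mathfrak m_v}=0$, and let $I=\operatorname{im}d=\ker d\subset F$. Splicing copies of
\[
0\to I\to F\xrightarrow{\ d\ }I\to0
\]
shows that $I$ is an $n$-th syzygy of itself. Since $A$ is regular local of dimension $n$, the module $I$ is free. So the sequence splits, $\dim N=2\operatorname{rank}I$, and $d(v)$ is the composite $F\otimes k\twoheadrightarrow I\otimes k\hookrightarrow F\otimes k$, of rank $\operatorname{rank}I=\frac12\dim N$. Hence $v\notin V(N)$.

\emph{Conclusion.} By (b) and (c), $\operatorname{cx}M=\dim V(DM)$. As $x_v$ acts on $DM$ by the transpose of its action on $M$, we have $V(DM)=V(M)$.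
\end{proof}

Consequently $\operatorname{cx}M=n$ if and only if $V(M)=K^n$. Also $\operatorname{cx}M=0$ if and only if $V(M)=\{0\}$, since a cone with a nonzero point contains a line.

\section{Few self-extensions force many symmetries}\label{sec:orbit}

Let
\[
H=\{g\in GL_n(K):\ M^g\cong M\}.
\]
This is a subgroup, since $M^{gh}=(M^g)^h$. Informally, $n^2-\dim H$ is the number of directions in which twisting moves the isomorphism class of $M$. To give this a meaning, we replace isomorphism classes by orbits in the variety of all module structures on the graded vector space $M$. Then $\operatorname{Ext}^1_R(M,M)$ appears as a quotient of a space of tangent vectors.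

\begin{proposition}\label{prop:orbit}
$H$ is a closed subgroup of $GL_n(K)$, and
\[
\dim_K\operatorname{Ext}^1_R(M,M)\ \ge\ n^2-\dim H .
\]
\end{proposition}

\begin{proof}
Let $\operatorname{End}_K(M)_1$ be the space of linear maps raising degrees by one, and let $E$ be the affine space of linear maps $\varphi\colon K^n\to\operatorname{End}_K(M)_1$. The graded $R$-module structures on the graded vector space $M$ are the points of the closed set $X\subset E$ given by
\begin{equation}\label{eq:X}
\varphi(e_i)^2=0,\qquad \varphi(e_i)\varphi(e_j)+\varphi(e_j)\varphi(e_i)=0\quad(i<j).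
\end{equation}
Let $\mu\in X$ be the given structure, so $\mu(v)=x_v|_M$. Put $G=\prod_jGL(M_j)$. The group $\Gamma=GL_n\times G$ acts on $X$ by
\[
\bigl((g,h)\cdot\varphi\bigr)(v)=h\,\varphi(g^{-1}v)\,h^{-1}.
\]

\emph{The dimension of the orbit $\Gamma\mu$.} A pair $(g,h)$ fixes $\mu$ if and only if $h\,\mu(g^{-1}v)=\mu(v)\,h$ for all $v$, that is, if and only if $h$ is an isomorphism $M^{g^{-1}}\to M$. So the projection $\operatorname{Stab}_\Gamma(\mu)\to GL_n$ has image $\{g: M^{g^{-1}}\cong M\}=H$, and $H$ is closed. The kernel is the group of graded automorphisms of $M$, a nonempty open subset of the vector space $\operatorname{End}_R(M)$. Writing $e=\dim\operatorname{End}_R(M)$, we get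
\begin{equation}\label{eq:orbitdim}
\dim\Gamma\mu=n^2+\dim G-\dim H-e .
\end{equation}

\emph{Tangent vectors and extensions.} The equations \eqref{eq:X} vanish on $\Gamma\mu$, so $T_\mu(\Gamma\mu)$ lies in the space $Z$ of all $\psi\in E$ satisfying the linearized equations
\begin{gather*}
\mu(e_i)\psi(e_i)+\psi(e_i)\mu(e_i)=0,\\
\mu(e_i)\psi(e_j)+\psi(e_i)\mu(e_j)+\mu(e_j)\psi(e_i)+\psi(e_j)\mu(e_i)=0\quad(i<j).
\end{gather*}
The left sides are the upper right entries of the relations of $R$ evaluated on the operators
\[
\begin{pmatrix}\mu(v)&\psi(v)\\0&\mu(v)\end{pmatrix}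
\quad\text{on } M\oplus M .
\]
Hence $\psi\in Z$ if and only if these operators define a graded module $X_\psi$. It is an extension of $M$ by $M$, with the first summand as submodule. Every graded extension of $M$ by $M$ splits as a sequence of graded vector spaces, hence is equivalent to some $X_\psi$. So $\psi\mapsto[X_\psi]$ is a surjection $Z\to\operatorname{Ext}^1_R(M,M)$, and it is linear, as Baer sum corresponds to addition of the $\psi$. The extension $X_\psi$ splits if and only if there is a degree-preserving linear map $\theta$ for which $m\mapsto(\theta m,m)$ is $R$-linear. Comparing first components of $x_v(\theta m,m)=(\theta x_vm,x_vm)$, this says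
\[
\psi(v)=\theta\mu(v)-\mu(v)\theta\quad\text{for all }v,\qquad\text{for some } \theta\in\bigoplus_j\operatorname{End}_K(M_j).
\]
The expression $\theta\mu(v)-\mu(v)\theta$ depends linearly on $\theta$ and vanishes for all $v$ exactly when $\theta\in\operatorname{End}_R(M)$, so these $\psi$ form a space of dimension $\dim G-e$. Therefore
\begin{equation}\label{eq:Z}
\dim Z=\dim\operatorname{Ext}^1_R(M,M)+\dim G-e .
\end{equation}

\emph{Conclusion.} Since orbits are smooth, $\dim\Gamma\mu=\dim T_\mu(\Gamma\mu)\le\dim Z$. Inserting \eqref{eq:orbitdim} and \eqref{eq:Z} gives the claim.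
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By base change assume $K=\overline K$. As $M$ is not projective, $V(M)$ contains a nonzero vector. As $\operatorname{cx}M<n$, we have $V(M)\ne K^n$. If $g\in H$, then $g^{-1}V(M)=V(M^g)=V(M)$ by \eqref{eq:twistV}. Since $GL_n(K)$ is transitive on nonzero vectors, $H\ne GL_n(K)$. As $GL_n$ is irreducible and $H$ is closed, $\dim H<n^2$, and Proposition~\ref{prop:orbit} gives $\operatorname{Ext}^1_R(M,M)\neq0$.
\end{proof}

\begin{remark}
As in Section~\ref{sec:small}, one may try to write down the extensions by differentiating twists: $A\in\mathfrak{gl}_n$ yields $\psi_A(v)=\mu(Av)$ in $Z$. If $[X_{\psi_A}]=0$, then over $K[\varepsilon]/(\varepsilon^2)$ the matrices $\mu(v+\varepsilon Av)$ and $\mu(v)$ are conjugate, uniformly in $v$. So, when $\dim M$ is even, the derivation $f\mapsto D_Af$ with $f(v+\varepsilon Av)=f+\varepsilon D_Af$ preserves the ideal of minors that defines $V(M)$. But in characteristic $p$ such a derivation may preserve an ideal without preserving its radical. For instance, $y\,\partial/\partial x$ preserves the ideal $(x^p)$ of $K[x,y]$ but not $(x)$. So this argument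 alone does not show that $A$ is tangent to $V(M)$. Comparing dimensions of orbits avoids this difficulty.
\end{remark}

\section{Symmetries of a cone, and the lower bound}\label{sec:cones}

It remains to bound $\dim H$ from above, knowing only that $H$ stabilizes $V(M)$. An element $A$ of $\operatorname{Lie}(H)$ must map each smooth point $v$ of a component of $V(M)$ to a tangent vector at $v$. At one nonzero point this imposes as many linear conditions on $A$ as the codimension of the tangent space. At linearly independent points the conditions are independent.

\begin{proposition}\label{prop:cones}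
Let $M\ne0$, and let $v_1,\dots,v_r\in K^n$ be linearly independent, each $v_i$ a smooth point of an irreducible component $Y_i$ of $V(M)$; the $Y_i$ need not be distinct. Then
\[
\dim_K\operatorname{Ext}^1_R(M,M)\ \ge\ \sum_{i=1}^r(n-\dim Y_i).
\]
\end{proposition}

\begin{proof}
By \eqref{eq:twistV} the group $H$ stabilizes $V(M)$, so it permutes the finitely many irreducible components, and the connected group $H^\circ$ stabilizes each of them. The orbit map $H^\circ\to Y_i$, $h\mapsto hv_i$, has differential $A\mapsto Av_i$ at $1$. Hence
\[
\operatorname{Lie}(H)\subset\{A\in\mathfrak{gl}_n:\ Av_i\in T_{v_i}Y_i\ \text{ for } i=1,\dots,r\}.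
\]
Since the $v_i$ are linearly independent, $A\mapsto(Av_1,\dots,Av_r)$ maps $\mathfrak{gl}_n$ onto $(K^n)^r$. So the right side has codimension $\sum_i(n-\dim T_{v_i}Y_i)=\sum_i(n-\dim Y_i)$, the $v_i$ being smooth points. As $\dim H=\dim\operatorname{Lie}(H)$, this sum is at most $n^2-\dim H$, and Proposition~\ref{prop:orbit} finishes the proof.
\end{proof}

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:B}]
By base change assume $K=\overline K$. By Lemma~\ref{lem:rank}, $V(M)$ has an irreducible component $Y$ of dimension $c$. Let $r$ be the dimension of its linear span. Then $r\ge c$. The smooth points of $Y$ are dense in $Y$. If they lay in a proper subspace of the span of $Y$, so would $Y$, since subspaces are closed. So there are $r$ linearly independent smooth points of $Y$, and Proposition~\ref{prop:cones}, with all $Y_i=Y$, gives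
\begin{equation}\label{eq:span}
\dim_K\operatorname{Ext}^1_R(M,M)\ \ge\ r(n-c)\ \ge\ c(n-c).\qedhere
\end{equation}
\end{proof}

\section{Equality and rigid modules}\label{sec:equality}

From here on $K$ is again an arbitrary field.

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(1)]
Let $0\le c\le n$ and $M=R/(x_1,\dots,x_c)$. As a graded algebra this is the exterior algebra in $x_{c+1},\dots,x_n$.

\emph{Complexity.} Over $\overline K$, let $W$ be the span of $e_1,\dots,e_c$. If $v\in W$, then $x_v$ kills $M_{\overline K}\ne0$, so $v\in V(M_{\overline K})$. If $v\notin W$, then $x_v$ acts on $M_{\overline K}$ as multiplication by a nonzero vector of degree one, which may be taken as the first of a set of generators of this exterior algebra. It then has rank $\frac12\dim M$. So $V(M_{\overline K})=W$, and $\operatorname{cx}M=c$ by Lemma~\ref{lem:rank} and base change.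

\emph{Extensions.} Let $A=\Lambda(x_1,\dots,x_c)\subset R$. The monomials in $x_{c+1},\dots,x_n$ form a basis of $R$ as a right $A$-module, and $M=R\otimes_AK$. Inducing a graded $A$-projective resolution of $K$ to $R$ gives $\operatorname{Ext}^1_R(M,M)=\operatorname{Ext}^1_A(K,M|_A)$. As $x_1,\dots,x_c$ kill $M$,
\[
M|_A=\bigoplus_jK(-j)^{\binom{n-c}{j}} .
\]
Let $0\to K(-j)\to X\to K\to0$ be a graded extension over $A$, and lift $1\in K$ to $e\in X_0$. The elements $x_1e,\dots,x_ce$ have degree one and lie in $K(-j)$, so they vanish unless $j=1$. Hence the extension splits for $j\ne1$. For $j=1$ the lift $e$ is unique, and the extension is given by arbitrary scalars $\lambda_i$ with $x_ie=\lambda_if$, where $f$ is the generator of $K(-1)$. So $\dim\operatorname{Ext}^1_A(K,K(-1))=c$, and $\dim\operatorname{Ext}^1_R(M,M)=c\binom{n-c}{1}=c(n-c)$.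

\emph{The bound $n-1$.} If $M$ is any non-projective module of complexity $c<n$, then $1\le c\le n-1$ and
\[
c(n-c)-(n-1)=(c-1)(n-c-1)\ge0 .
\]
For $M=R/(x_1)$ the bound $n-1$ is attained.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(2)]
By base change assume $K=\overline K$. Let $1\le c\le n-1$ and $\dim\operatorname{Ext}^1_R(M,M)=c(n-c)$, and let $Y$ and $r$ be as in the proof of the inequality. Since $n-c>0$, \eqref{eq:span} forces $r=c$. So $Y$ is closed of dimension $c$ in a $c$-dimensional subspace, hence equal to it. Suppose that $V(M)$ has another component $Y'$. Then $Y'\not\subset Y$, so $Y'$ has a smooth point $v'\notin Y$, smooth points being dense. A basis of $Y$ together with $v'$ is linearly independent, and every point of the linear space $Y$ is smooth. Proposition~\ref{prop:cones} gives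
\[
\dim\operatorname{Ext}^1_R(M,M)\ge c(n-c)+(n-\dim Y')>c(n-c),
\]
because $\dim Y'\le c<n$. This is a contradiction, so $V(M)=Y$ is linear.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(3)]
Let $M$ be non-projective with $\operatorname{Ext}^1_R(M,M)=0$. Then $\operatorname{cx}M=n$ by Theorem~\ref{thm:A}. By base change assume $K=\overline K$. Proposition~\ref{prop:orbit} gives $\dim H=n^2$, so $H=GL_n(K)$ by irreducibility, that is, $M^g\cong M$ for all $g$. A graded isomorphism $M^g\cong M$ shows that $x_{gv}$ and $x_v$ have the same rank as maps $M_j\to M_{j+1}$. As $GL_n(K)$ is transitive on nonzero vectors, this rank is the same for all $v\ne0$.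
\end{proof}

\section{The converse}\label{sec:converse}

We prove Theorem~\ref{thm:B}\,(4) over any field $K$. For a module $M$ concentrated in degrees $0$ and $1$, with $a=\dim M_0$ and $b=\dim M_1$,
\begin{equation}\label{eq:euler}
\dim\operatorname{End}_R(M)-\dim\operatorname{Ext}^1_R(M,M)=a^2+b^2-nab .
\end{equation}
Indeed, \eqref{eq:Z} was obtained by linear algebra valid over any field, with $\dim G$ read as $\sum_j(\dim M_j)^2$. Here every product of two degree-raising maps vanishes, so $Z=E$ has dimension $nab$, while $\dim G=a^2+b^2$. Such an $M$ is just a representation of the $n$-Kronecker quiver, that is, an $n$-tuple of linear maps $M_0\to M_1$.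

\begin{proof}[The case $n\ge3$]
Let $M=R/(x_3,\dots,x_n,x_1x_2)$, with basis $1,x_1,x_2$. It is cyclic, so it has a unique maximal graded submodule and is indecomposable. Since $\dim M=3$ is odd, $V(M_{\overline K})=\overline K^n$ and $\operatorname{cx}M=n$. A degree-preserving endomorphism is determined by the image of $1$ in $M_0=K$, so $\operatorname{End}_R(M)=K$. By \eqref{eq:euler} with $(a,b)=(1,2)$,
\[
\dim\operatorname{Ext}^1_R(M,M)=1-(5-2n)=2n-4>0. \qedhere
\]
\end{proof}

\begin{proof}[The case $n=2$]
Let $M$ be indecomposable and non-projective. By Theorem~\ref{thm:A} we have to show that $\operatorname{cx}M=2$ implies $\operatorname{Ext}^1_R(M,M)=0$. We first show that, up to shift, $M$ is a Kronecker representation, and then go through Kronecker's list.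

\emph{Reduction to Kronecker representations.} Suppose $R_2m\ne0$ for some homogeneous $m\in M$. The kernel of $R\to M$, $1\mapsto m$, is a graded left ideal that does not contain $R_2$, hence is zero. So $Rm$ is a shift of the injective module $R$ and a direct summand of $M$. Then $M=Rm$ is projective, a contradiction. So $R_2M=0$. Choose complements $C_j$ of $R_1M_{j-1}$ in $M_j$. Then $R_1M_j=R_1C_j+R_2M_{j-1}=R_1C_j$, so $M_j=C_j\oplus R_1C_{j-1}$ and $M$ is the direct sum of the submodules $C_j\oplus R_1C_j$. As $M$ is indecomposable, only one of them is nonzero. After a shift, $M$ lives in degrees $0$ and $1$ and is an indecomposable representation of the $2$-Kronecker quiver.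

\emph{Kronecker's classification.} For $a\ge0$ let $Q_a$ have degree $0$ part $K[s,t]_{a-1}$ and degree $1$ part $K[s,t]_a$, with $x_1$ and $x_2$ acting as multiplication by $s$ and $t$ from degree $0$ to degree $1$. By Kronecker's theorem, an indecomposable representation is, up to shift, isomorphic to some $Q_a$ (preprojective) or to some $DQ_a$ (preinjective), or it has $\dim M_0=\dim M_1$ and one of $x_1,x_2\colon M_0\to M_1$ is bijective (regular).

\emph{Regular case.} Let $\dim M_0=\dim M_1=a$. Then $\det(v_1x_1+v_2x_2\colon M_0\to M_1)$ is a polynomial in $v_1,v_2$ that does not vanish at one of $(1,0),(0,1)$. Its zero set in $\overline K^2$ is $V(M_{\overline K})$, because $\dim M=2a$. So this is a proper closed subset and $\operatorname{cx}M\le1$.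

\emph{Preprojective and preinjective case.} We claim $\operatorname{End}_R(Q_a)=K$. This holds for $a=0$, where $Q_0$ is one-dimensional, and for $a=1$, where $\theta_0$ is a scalar on $K$ and determines $\theta_1$. Let $a\ge2$ and let $(\theta_0,\theta_1)$ be an endomorphism. For $g\in K[s,t]_{a-2}$,
\[
t\,\theta_0(sg)=\theta_1(stg)=s\,\theta_0(tg).
\]
So $s$ divides $\theta_0(sg)$, and there is a linear map $\theta$ on $K[s,t]_{a-2}$ with $\theta_0(sg)=s\,\theta(g)$ and $\theta_0(tg)=t\,\theta(g)$. Thus $(\theta,\theta_0)$ is an endomorphism of $Q_{a-1}$, and by induction $\theta_0$ is a scalar $\lambda$. Then $\theta_1(sf)=\lambda sf$ and $\theta_1(tf)=\lambda tf$ for all $f\in K[s,t]_{a-1}$, so $\theta_1=\lambda$. This proves the claim. By \eqref{eq:euler} with $b=a+1$,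
\[
\dim\operatorname{Ext}^1_R(Q_a,Q_a)=1-(a-b)^2=0,
\]
and by duality $\operatorname{Ext}^1_R(DQ_a,DQ_a)=0$ as well.

Hence $\operatorname{cx}M=2$ excludes the regular case, and in the other cases $\operatorname{Ext}^1_R(M,M)=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AAH} Aramova, Avramov and Herzog, \emph{Resolutions of monomial ideals and cohomology over exterior algebras}, Trans. AMS \textbf{352} (2000).

\bibitem{KZ} Otto Kerner and Dan Zacharia, \emph{Thick Subcategories of the stable category of modules over the exterior algebra}, arXiv:1701.01149 (2017).

\end{thebibliography}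

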